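# Weakly generic and almost periodic types in definably amenable NIP groups

Throughout, $M$ is a structure, $T=\mathrm{Th}(M)$ has NIP, $\mathbb M$ is a monster model (a very saturated elementary extension of $M$), and $G$ is a group definable with parameters from $M$. We add constants for $M$ to the language; this preserves NIP, and $G$ becomes $\emptyset$-definable. "Small" means small with respect to the saturation of $\mathbb M$. In a formula $\varphi(x,u)$ the variable $x$ ranges over $G$, and $u$ is any tuple of variables. $S_G(N)$ is the space of complete types over $N$ containing the formula that defines $G$, and $[X]$ is the clopen set of types containing $X$.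

## 1. Shattering patterns along a definable type, and the set $V_\varphi$

We begin with a construction that takes a formula $\varphi(x,u)$ and a definable type $q$ and returns a definable subset $V_\varphi$ of $G$. It needs three ingredients.

**Finite VC-dimension.** A family of subsets of a set $Z$ *shatters* a finite $A\subseteq Z$ if every subset of $A$ is the trace on $A$ of some member of the family. NIP says that for every formula $\theta(z;y)$ the family $\{\theta(\mathbb M;b)\}_b$ has finite VC-dimension: there is a largest size $d$ of a shattered set. We apply this to the sets $\{z\in G:\varphi(zy,u)\}$, with parameters $y\in G$ and $u$. Let $d$ be the VC-dimension of this family and put $m=d+1$. No set of $m$ elements is shattered.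

**Definable types and their sequences.** A global type $q\in S_G(\mathbb M)$ is *definable* if for every formula $\varphi(x,y)$ the set $\{b:\varphi(x,b)\in q\}$ is definable, with parameters from some small set. Collecting the parameters for all formulas, we find a small model $M_1$ with $M\preceq M_1\preceq\mathbb M$ over which all these sets are definable. Write $d_qz\,\chi(z,v)$ for an $M_1$-formula in $v$ that holds of $b$ exactly when $\chi(z,b)\in q$. For $\chi(z_1,\dots,z_m,v)$ put
$$Dz\,\chi\;:=\;d_qz_1\,d_qz_2\cdots d_qz_m\,\chi ,$$
an $M_1$-formula in $v$. Write $\bar x\models q^{(m)}|_{M_1v}$ if $\bar x=(x_1,\dots,x_m)$ is in $\mathbb M$ and $x_j\models q|_{M_1vx_{<j}}$ for $j=1,\dots,m$. Such sequences exist by saturation. Moreover,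
$$Dz\,\chi\text{ holds at }v\iff \chi(\bar x,v)\text{ for some, equivalently every, }\bar x\models q^{(m)}|_{M_1v}.\tag{1}$$
Indeed $d_qz_2\cdots d_qz_m\,\chi(z_1,\dots,z_m,v)$ is a formula over $M_1v$ in $z_1$. It belongs to $q$ iff some, equivalently every, realization $x_1$ of $q|_{M_1v}$ satisfies it. Now fix $x_1$ and repeat with $M_1vx_1$ in place of $M_1v$, and so on.

**Pattern formulas.** For $S\subseteq\{1,\dots,m\}$ let
$$\psi_S(w,u;z_1,\dots,z_m)\;:=\;\exists y\in G\ \Big[\bigwedge_{j\in S}\varphi(wz_jy,u)\wedge\bigwedge_{j\notin S}\neg\varphi(wz_jy,u)\Big].$$
It says that the pattern $S$ is cut out on the points $wz_1,\dots,wz_m$. Since $m>d$,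
$$\text{for all } g,c,\bar x\text{ there is } S \text{ with }\neg\psi_S(g,c;\bar x).\tag{2}$$
Otherwise all patterns occur on $gx_1,\dots,gx_m$. These points are then distinct, because for $i\ne j$ the pattern $\{i\}$ separates the $i$-th from the $j$-th. So they form a shattered set of size $m$, which is impossible.

**Definition.** $V_\varphi$ is the set of $h\in G$ such that for all $w\in G$, all $u$, all $e\in\{0,1\}^m$ and all $S\subseteq\{1,\dots,m\}$,
$$Dz\,\big(\psi_S(w,u;h^{e_1}z_1,\dots,h^{e_m}z_m)\leftrightarrow\psi_S(w,u;z_1,\dots,z_m)\big).\tag{3}$$

There are finitely many $e$ and $S$, and (3) is an $M_1$-formula in $(w,u,h)$, so $V_\varphi$ is an $M_1$-definable set. In words: $h\in V_\varphi$ if $h$ can be inserted in front of any of the terms of a sequence taken along $q$ without changing which patterns occur.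

**Example 1.1.** Let $M=(\mathbb Z,+,<,0,1)$, whose theory, Presburger arithmetic, is NIP, and let $G$ be the additive group of the whole structure. Let $q$ say that $x>a$ for all $a\in\mathbb M$ and $x\equiv0 \bmod n$ for all $n\geq1$. By quantifier elimination a formula $\chi(x,b)$ is a Boolean combination of conditions $ax+\tau(b)>0$ and $ax+\tau(b)\equiv0\bmod n$, with $a\in\mathbb Z$ and $\tau$ a linear term. On a realization of $q$ the first is true if $a>0$, false if $a<0$, and equivalent to $\tau(b)>0$ if $a=0$. The second is equivalent to $\tau(b)\equiv 0\bmod n$. So $q$ is a complete definable type. Take $\varphi(x,u)$ to be $x\equiv u\bmod n$ with $n\ge2$. The family is that of the cosets of $nG$. It shatters a single point. It does not shatter two points, because a coset containing both would have to coexist with a coset containing exactly one. So $d=1$ and $m=2$. Along $q$ we have $x_1\equiv x_2\equiv0 \bmod n$, so the patterns $\emptyset$ and $\{1,2\}$ occur on $w+x_1,w+x_2$, and $\{1\},\{2\}$ do not. If $h\equiv0\bmod n$, inserting $h$ changes nothing. If $h\not\equiv 0\bmod n$, then $w+h+x_1$ and $w+x_2$ lie in different cosets, and the pattern $\{1\}$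 now occurs. So $V_\varphi=nG$.

**What $V_\varphi$ is for.** Later $q$ will be chosen invariant under, and concentrated on, the connected component $G^{00}$. Then $V_\varphi$ will contain $G^{00}$, and every element of $V_\varphi$ will stabilize a certain family of sets, usually not definable, attached to *all* weakly generic types $p$ and not only to $q$. A definable set containing $G^{00}$ is large in a finitary sense: finitely many of its translates cover $G$. This is how a single definable type will control the dynamics of every weakly generic type.

## 2. Return sets, and two notions of largeness for a type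

The group $G(M)$ acts on $S_G(M)$ by left translation: $gp=\{gX:X\in p\}$. If $b\models p$ then $gb\models gp$, and $X\in gp\iff g^{-1}X\in p\iff gb\in X$. The action is by homeomorphisms. A *subflow* is a nonempty closed $G(M)$-invariant set; it is *minimal* if it contains no smaller subflow.

**Definitions.**
- An $M$-definable $X\subseteq G(M)$ is *generic* if finitely many left translates $g_1X,\dots,g_nX$, $g_i\in G(M)$, cover $G(M)$.
- $X$ is *weakly generic* if $X\cup Y$ is generic for some non-generic $M$-definable $Y\subseteq G(M)$. A type $p\in S_G(M)$ is weakly generic if every formula in $p$ defines a weakly generic set.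
- $p\in S_G(M)$ is *almost periodic* if $\overline{G(M)p}$ is a minimal subflow.
- Globally, the first two definitions apply with $\mathbb M$ in place of $M$: sets, translating elements and the witness $Y$ are all taken from $\mathbb M$.

**Example 2.1.** Let $M$ be a real closed field and $G=(M,+)$. Definable subsets are finite unions of intervals and points. A generic set is unbounded in both directions. Conversely, if $X\supseteq(-\infty,a)\cup(b,\infty)$ with $a<b$, then $X\cup(X+(b-a+1))=M$, because the translate contains $(-\infty,b+1)$. So generic means unbounded in both directions, and weakly generic means unbounded: $(b,\infty)\cup(-\infty,b]$ is generic and $(-\infty,b]$ is not (symmetrically for $-\infty$), whereas a bounded set can be removed from any generic set without losing genericity. The weakly generic types are the types at $+\infty$ and $-\infty$. Each is a fixed point, hence almost periodic.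

**Example 2.2.** Let $M=(\mathbb Z,+,<,0,1)$, $G=\mathbb Z$. A definable set is, far out in each direction, a union of congruence classes. If it is unbounded in both directions, it contains a ray's worth of one class on each side. Finitely many translates then cover all but finitely many integers, and finitely many more cover the rest. So again generic means unbounded in both directions, and weakly generic means infinite. The weakly generic types are the types $p_{\pm,\kappa}$, given by a sign (the end $\pm\infty$) and a coherent sequence $\kappa\in\widehat{\mathbb Z}=\varprojlim\mathbb Z/n$ of residues. Now $g\,p_{\pm,\kappa}=p_{\pm,\kappa+g}$, and $\mathbb Z$ is dense in $\widehat{\mathbb Z}$. So there are exactly two orbit closures of weakly generic types, $\{p_{+,\kappa}\}_\kappa$ and $\{p_{-,\kappa}\}_\kappa$. Both are minimal, since every orbit is dense in its copy of $\widehat{\mathbb Z}$.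

For $p\in S_G(M)$ and $X\in p$ call $\{g\in G(M):X\in gp\}$ the *return set* of $X$.

**Lemma 2.3.** *A type $p\in S_G(M)$ is almost periodic iff for every $X\in p$ finitely many left translates of its return set cover $G(M)$.*

*Proof.* Let $U_X$ be the return set of $X$.

($\Leftarrow$) Let $r\in\overline{G(M)p}$ and $X\in p$, with $G(M)=\bigcup_{i\le n}g_iU_X$. For $k\in G(M)$ pick $i$ with $g_i^{-1}k\in U_X$. Then $X\in g_i^{-1}kp$, that is, $g_iX\in kp$. So $G(M)p\subseteq\bigcup_{i\le n}[g_iX]$, which is closed, and hence $r\in[g_iX]$ for some $i$, i.e. $g_i^{-1}r\in[X]$. As $X\in p$ was arbitrary, $p\in\overline{G(M)r}$. So any subflow of $\overline{G(M)p}$, containing some $r$, contains $p$ and therefore all of $\overline{G(M)p}$.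

($\Rightarrow$) Let $r\in\overline{G(M)p}$. By minimality $p\in\overline{G(M)r}$, so $hr\in[X]$ for some $h\in G(M)$, and $r\in[h^{-1}X]$. By compactness finitely many sets $[g_iX]$ cover $\overline{G(M)p}$. For $k\in G(M)$ we get $kp\in[g_iX]$ for some $i$, so $g_i^{-1}k\in U_X$ and $k\in g_iU_X$. $\square$

**Lemma 2.4.** *The sets that are not weakly generic are closed under subsets, finite unions and translations, both over $M$ and globally.*

*Proof.* Subsets: if $X\subseteq X'$ and $X\cup Y$ is generic, so is $X'\cup Y$. Unions: let $X\cup X'\cup Y$ be generic with $Y$ non-generic. If $X\cup Y$ is generic, $X$ is weakly generic with witness $Y$. If not, $X'$ is weakly generic with witness $X\cup Y$. Translations: $gX\cup gY=g(X\cup Y)$, and genericity is translation invariant. $\square$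

One direction of the comparison always holds.

**Fact (F3)** (Newelski). *The set of weakly generic types in $S_G(M)$ is exactly the closure of the set of almost periodic types.*

We only use that almost periodic types are weakly generic, and here is a direct argument. Let $p$ be almost periodic, $C=\overline{G(M)p}$ and $X\in p$. As in Lemma 2.3, finitely many $[g_iX]$ cover $C$. Put $Z=\bigcup_ig_iX$ and $Y=G(M)\setminus Z$. If translates $h_jY$, finitely many, covered $G(M)$, some $r\in C$ would lie in some $[h_jY]$, and then $h_j^{-1}r\in C\cap[Y]$, contrary to $C\subseteq[Z]$. So $Y$ is not generic, while $Z\cup Y=G(M)$ is; hence $Z$ is weakly generic. By Lemma 2.4 some $g_iX$ is, and then $X$ is.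

## 3. The group $G^{00}$ and the statement of Theorem A

**Fact (F1)** (Shelah). *In NIP, $G$ has a smallest type-definable subgroup of bounded index, $G^{00}$. It is normal and type-definable over $M$.*

Bounded means that the set of cosets is small. We use the following consequence repeatedly.
$$\text{If } V\supseteq G^{00}\text{ is definable, then finitely many left translates of }V\text{ cover }G(\mathbb M).\tag{4}$$
Indeed small-many left translates of $V$ cover $G(\mathbb M)$, one for each coset of $G^{00}$. If no finite number of them did, saturation would give a point of $G(\mathbb M)$ outside all of them. In particular, *a definable subgroup containing $G^{00}$ has finite index*.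

**Definition.** $G$ is *definably amenable* if there is a finitely additive probability measure on the $\mathbb M$-definable subsets of $G(\mathbb M)$ (a Keisler measure) that is invariant under left translation by $G(\mathbb M)$. For instance, if $G(\mathbb M)$ is abelian, it is amenable as a discrete group, so it carries such a measure on all its subsets.

**Fact (F2)** (A. Chernikov, P. Simon, *Definably amenable NIP groups*, J. Amer. Math. Soc. 31 (2018), Section 3). *If $T$ is NIP and $G$ is definably amenable, then a type $p\in S_G(\mathbb M)$ is weakly generic iff $hp=p$ for all $h\in G^{00}(\mathbb M)$.*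

**Theorem A.** *Let $T$ be NIP and $G$ definable over $M$ and definably amenable, with a global definable weakly generic type. Then $p\in S_G(M)$ is weakly generic iff it is almost periodic.*

The statement is posed as a conjecture in Ningyuan Yao, "Definable Topological Dynamics for Trigonalizable Algebraic Groups over Qp", arXiv:1901.09508 (2019). It comes from earlier work, and that paper does not settle it in full generality.

By Lemma 2.3 the content is about return sets. Suppose $p$ has a global weakly generic extension $\hat p$, and $X=\varphi(G,c)\in p$. For a global type $\hat p$ and $c\in\mathbb M$ put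
$$U(\hat p,c)=\{g\in G(\mathbb M):\varphi(x,c)\in g\hat p\}.\tag{5}$$
If $c\in M$ and $g\in G(M)$, then $g^{-1}X$ is $M$-definable, so $X\in g\hat p\iff g^{-1}X\in p$. Hence $U(\hat p,c)\cap G(M)$ is the return set of $X$.

## 4. Definable return sets, and a circle where the argument stops

Suppose first that $p$ itself has a global extension $\hat p$ that is weakly generic *and definable*. Then Theorem A is easy for $p$. The set $U=U(\hat p,c)=\{g:\varphi(gx,c)\in\hat p\}$ is definable. Hence so is the subgroup
$$H=\{h\in G(\mathbb M):\ \forall g\in G(\mathbb M)\ (g\in U\iff gh\in U)\}.\tag{6}$$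
For $k\in G^{00}(\mathbb M)$ we have $gk\hat p=g\hat p$ by (F2), so $G^{00}\subseteq H$. By (4), $H$ has finite index. Since $1\in U$ we have $H\subseteq U$, so the return set $U\cap G(M)$ contains the subgroup $H\cap G(M)$ of finite index in $G(M)$, and Lemma 2.3 applies.

The hypothesis of Theorem A provides one definable weakly generic type, while $p$ is arbitrary. For arbitrary $\hat p$ we have $U=\{g\in G(\mathbb M):\varphi(gb,c)\}$ with $b\models\hat p$ *outside* $\mathbb M$, so neither $U$ nor $H$ need be definable. What remains is that $H$ contains $G^{00}$, so that $H$ has *bounded* index. The step from bounded to finite was saturation, and saturation needs a definable set. The next example shows that this step can fail when no definable type is at hand.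

**Example 4.1.** Let $\mathbb M=R$ be a very saturated real closed field and $G=C=[-\tfrac12,\tfrac12)$ with addition mod $1$. Call $\varepsilon$ infinitesimal if $|\varepsilon|<1/n$ for all $n\geq1$. Let $t$, in an extension of $R$, be above all infinitesimals of $R$ and below all $1/n$. Every $r\in R$ is either $\le0$, or infinitesimal, or at least some $1/n$, so this cut determines a type $p=\mathrm{tp}(t/R)$. A set in $p$ contains an interval $(u,v)\ni t$ with $v\ge 1/n$ for some $n$ and $u<1/(2n)$. So it contains $(1/(2n),1/n)$ and is generic; hence $p$ is weakly generic (take $Y=\emptyset$).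

Let $X=(0,\tfrac14)\in p$, and let $U$ be its return set. If $\rho\in C$ is infinitesimal, then $0<t+\rho<\frac14$. If $\rho<0$ is not infinitesimal, then $t+\rho<0$. If $\rho>0$ is not infinitesimal, then $t+\rho$ mod $1$ lies in $(0,\frac14)$ iff $\frac14-\rho>t$ iff $\frac14-\rho\ge1/n$ for some $n$ (if $t+\rho\ge\frac12$, the representative $t+\rho-1$ is negative). So, with $\mathrm{st}:C\to\mathbb R/\mathbb Z$ the standard part map, which is surjective, $U=\mathrm{st}^{-1}([0,\tfrac14))$. A rotation preserving the arc $[0,\frac14)$ is trivial, so the group $H$ of (6) is the group of infinitesimals, of infinite index. It has no supremum in $R$: if $s>0$ is infinitesimal so is $2s$, and if $s$ is a non-infinitesimal upper bound so is $s/2$. So $H$ is not definable, and neither is $U$.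

In this example finitely many translates of $U$ still cover $C$, because $U$ contains an interval of non-infinitesimal length. For the group of Section 9 the conclusion itself fails.

So the definable type $q$ must enter the analysis of $U(\hat p,c)$ even though it has no evident relation to $\hat p$. The link is this: if $q$ lives on $G^{00}$, then elements $x$ *of $\mathbb M$* that realize $q$ over small sets lie in $G^{00}(\mathbb M)$, and multiplying $g$ on the right by them does not change membership in $U$. So if $U$ separates $g$ from $gh$, then it separates $gx_i$ from $ghx_j$ for all $i,j$. Placing $h$ in front of a chosen set of terms of a sequence $x_1,\dots,x_m$ along $q$ then realizes *any* pattern $S$ that we like, with $b$ as the witness $y$. If $h$ cannot be noticed by the pattern formulas, every pattern is realized on $gx_1,\dots,gx_m$ itself, contrary to (2). This is what $V_\varphi$ was built for.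

## 5. A global extension of $p$, and a definable type inside $G^{00}$

**Lemma 5.1.** *Every weakly generic $p\in S_G(M)$ extends to a weakly generic $\hat p\in S_G(\mathbb M)$.*

*Proof.* **Step 1: weak genericity passes from $M$ to $\mathbb M$.** Let $X$ be $M$-definable and weakly generic over $M$, so $X\cup Y$ is generic over $M$ with $Y$ $M$-definable and not generic over $M$. The same translates show that $X\cup Y$ is generic globally. If $n$ translates of $Y$ by elements of $\mathbb M$ covered $G(\mathbb M)$, then the statement "some $n$ translates of $Y$ cover $G$" would hold in $M$ by elementarity. So $Y$ is not generic globally, and $X$ is globally weakly generic.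

**Step 2: completing the type.** The set $p\cup\{\neg Z: Z\ \mathbb M\text{-definable, not weakly generic}\}$ is finitely consistent. Otherwise some $X\in p$ is contained in $Z_1\cup\dots\cup Z_n$ with no $Z_i$ weakly generic, and by Lemma 2.4 $X$ is not weakly generic globally, contrary to Step 1. Any completion $\hat p$ is weakly generic. $\square$

**Lemma 5.2.** *If $G$ is definably amenable and has a global definable weakly generic type, then there is a global definable type $q\in S_G(\mathbb M)$ with $hq=q$ for all $h\in G^{00}(\mathbb M)$ and $q\vdash x\in G^{00}$.*

*Proof.* Let $q_1$ be definable and weakly generic. By (F2), $hq_1=q_1$ for $h\in G^{00}(\mathbb M)$. The plan is to translate $q_1$ *on the right*, which does not disturb left invariance.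

**Step 1: $q_1$ lies in one coset of $G^{00}$.** Let $R\subseteq G(\mathbb M)$ be a small set of representatives of the right cosets of $G^{00}$, and let $a\models q_1$ in some $\mathbb M'\succ\mathbb M$. Suppose $a\notin G^{00}(\mathbb M')\,r$ for every $r\in R$. As $G^{00}$ is an intersection of $M$-definable sets, for each $r$ there is an $M$-definable $X_r\supseteq G^{00}$ with $a\notin X_rr$. The sets $X_rr$ $(r\in R)$ cover $G(\mathbb M)$, so by saturation finitely many cover $G(\mathbb M)$. By elementarity these finitely many cover $G(\mathbb M')$, contradicting the choice of $a$. So $ar^{-1}\in G^{00}(\mathbb M')$ for some $r\in R$.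

**Step 2: the translate works.** Put $q=\mathrm{tp}(ar^{-1}/\mathbb M)$. Then $q\vdash x\in G^{00}$. For $h\in G^{00}(\mathbb M)$, $ha$ and $a$ have the same type over $\mathbb M$, hence so do $har^{-1}$ and $ar^{-1}$; thus $hq=q$. Finally $Y\in q\iff Yr\in q_1$. For $Y=\chi(G,b)$ the set $Yr$ is defined by $\chi(xr^{-1},b)$, so $\{b:\chi(x,b)\in q\}$ is definable because $q_1$ is definable. $\square$

For the rest of Sections 6–8 assume the hypotheses of Theorem A and fix $q$ as in Lemma 5.2, definable over a small model $M_1\supseteq M$. The sets $V_\varphi$ of Section 1 are formed with this $q$.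

## 6. The set $V_\varphi$ stabilizes every return set

**Proposition 6.1.** *Assume $T$ is NIP, $G$ is definably amenable, and $G$ has a global definable weakly generic type. For every formula $\varphi(x,u)$ there is a definable set $V_\varphi\subseteq G$ with $G^{00}\subseteq V_\varphi$ such that for every global weakly generic $p\in S_G(\mathbb M)$ and every $c\in\mathbb M$, the set $U=U(p,c)=\{g\in G(\mathbb M):\varphi(x,c)\in gp\}$ satisfies*
$$g\in U\iff gh\in U\qquad\text{for all } g\in G(\mathbb M),\ h\in V_\varphi .$$

Note that $V_\varphi$ depends neither on $p$ nor on $c$.

*Proof.* We take the set $V_\varphi$ of Section 1, with $m$ and the $\psi_S$ as there.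

**Step 1: $G^{00}\subseteq V_\varphi$.** This uses the left invariance of $q$. Let $h\in G^{00}(\mathbb M)$, let $w,u,e,S$ be given, and take $\bar x\models q^{(m)}|_{M_1wuh}$ in $\mathbb M$. Fix $j$ and put $B=M_1wuhx_{<j}$, so $x_j\models q|_B$. We claim $h^{e_j}x_j\models q|_B$. If $Y\in q$ is $B$-definable, then $h^{-e_j}Y$ is $B$-definable because $h\in B$, and it belongs to $h^{-e_j}q=q$. So $x_j\in h^{-e_j}Y$, and $h^{e_j}x_j\in Y$. Moreover $B$ is interdefinable with $M_1wuh$ together with $h^{e_1}x_1,\dots,h^{e_{j-1}}x_{j-1}$. As this holds for each $j$,
$$(h^{e_1}x_1,\dots,h^{e_m}x_m)\models q^{(m)}|_{M_1wuh}.$$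
So by (1) both $\psi_S(w,u;h^{e_1}x_1,\dots,h^{e_m}x_m)$ and $\psi_S(w,u;x_1,\dots,x_m)$ are equivalent to $Dz\,\psi_S(w,u;z_1,\dots,z_m)$, hence to each other. By (1) again, (3) holds at $(w,u,h)$. So $h\in V_\varphi$.

**Step 2: $U$ is a union of cosets of $G^{00}$.** Let $p,c$ be as in the statement, and let $b\models p$ with $b\in G(\mathbb M')$, $\mathbb M'\succ\mathbb M$. Then $U=\{g\in G(\mathbb M):\ \models\varphi(gb,c)\}$. By (F2), $kp=p$ for $k\in G^{00}(\mathbb M)$, so $gkp=gp$ and
$$g\in U\iff gk\in U\qquad (g\in G(\mathbb M),\ k\in G^{00}(\mathbb M)).\tag{7}$$

**Step 3: separating $g$ from $gh$ realizes every pattern.** Suppose $h\in V_\varphi$, $g\in G(\mathbb M)$ and exactly one of $g,gh$ is in $U$. Choose $\bar x\models q^{(m)}|_{M_1ghc}$ inside $\mathbb M$. This matters twice below: (7) is only available for elements of $\mathbb M$, and we must bring a statement from $\mathbb M'$ back to $\mathbb M$. Since $q\vdash x\in G^{00}$ and $G^{00}$ is type-definable over $M\subseteq M_1$, each $x_j$ lies in $G^{00}(\mathbb M)$.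

Let $S\subseteq\{1,\dots,m\}$ be arbitrary. As exactly one of $g=gh^0$ and $gh=gh^1$ is in $U$, we can choose $e\in\{0,1\}^m$ with $gh^{e_j}\in U\iff j\in S$. By (7),
$$\models\varphi(gh^{e_j}x_jb,c)\iff gh^{e_j}x_j\in U\iff gh^{e_j}\in U\iff j\in S .$$
So $y=b$ witnesses that $\psi_S(g,c;h^{e_1}x_1,\dots,h^{e_m}x_m)$ holds in $\mathbb M'$. All parameters of this formula are in $\mathbb M$, so it holds in $\mathbb M$.

**Step 4: removing $h$.** Since $h\in V_\varphi$, condition (3) holds with $w=g$, $u=c$ and the chosen $e$ and $S$. Since $\bar x\models q^{(m)}|_{M_1ghc}$, (1) gives
$$\psi_S(g,c;h^{e_1}x_1,\dots,h^{e_m}x_m)\leftrightarrow\psi_S(g,c;x_1,\dots,x_m).$$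
Hence $\psi_S(g,c;x_1,\dots,x_m)$ holds. The sequence $\bar x$ was chosen before $S$, and $S$ was arbitrary, so all patterns occur on $gx_1,\dots,gx_m$. This contradicts (2). $\square$

## 7. Proof of Theorem A

($\Leftarrow$) Almost periodic types are weakly generic by (F3).

($\Rightarrow$) Let $p\in S_G(M)$ be weakly generic, with a global weakly generic extension $\hat p$ from Lemma 5.1. Let $X=\varphi(G,c)\in p$ with $c\in M$, put $U=U(\hat p,c)$, and let $H$ be the subgroup (6).

**Step 1: $H$ has finite index in $G(\mathbb M)$.** By Proposition 6.1, $V_\varphi\subseteq H$. By (4), $G(\mathbb M)$ is covered by finitely many translates $gV_\varphi\subseteq gH$. The group $H$ itself need not be known to be definable: it is enough that it contains the definable set $V_\varphi$.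

**Step 2: the return set of $X$ contains a subgroup of finite index.** Let $H_0=H\cap G(M)$. Distinct left cosets of $H_0$ in $G(M)$ lie in distinct left cosets of $H$, so $H_0$ has finite index in $G(M)$. Since $X\in\hat p$, we have $1\in U$, and for $h\in H$ the definition of $H$ with $g=1$ gives $h\in U$. So $H_0\subseteq U\cap G(M)$, which is the return set of $X$ (see after (5)).

**Step 3: conclusion.** Finitely many left translates of $H_0$, hence of the return set of $X$, cover $G(M)$. As $X\in p$ was arbitrary, $p$ is almost periodic by Lemma 2.3. $\square$

## 8. Every minimal subflow is a copy of $G/G^0$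

The uniformity of $V_\varphi$ in $p$ and $c$ gives more. Let $G^0$ be the intersection of all definable finite-index subgroups of $G(\mathbb M)$.

**$G^0$ is an intersection of $M$-definable normal finite-index subgroups.** Recall the Baldwin–Saxl theorem: in NIP, for each formula $\chi$ there is $n$ such that every finite intersection of subgroups of $G$ defined by instances of $\chi$ is an intersection of at most $n$ of them. Fix $\chi$ and $k$, and consider the subgroups of index $\le k$ defined by instances of $\chi$. Their finite intersections have index at most $k^n$, so there is a finite intersection $L$ of largest index. Intersecting $L$ with a further such subgroup cannot increase the index, so it leaves $L$ unchanged. Thus $L$ is the intersection of all of them. It is definable, of finite index, and invariant under $\mathrm{Aut}(\mathbb M/M)$, hence $M$-definable. Its normal core, an intersection of finitely many conjugates, is again $M$-definable of finite index. So every definable finite-index subgroup contains an $M$-definable normal one. Let $(N_i)_i$ be the family of all $M$-definable normal finite-index subgroups. It is closed under finite intersections,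 hence directed, and $G^0=\bigcap_iN_i$.

**The group $K$.** Put $K=G(\mathbb M)/G^0(\mathbb M)$. A coherent choice of cosets $g_iN_i$ is a small, finitely satisfiable set of formulas, so it is realized; hence $K=\varprojlim G/N_i$. This is a profinite group, with the sets $gN_i/G^0$ as a basis of clopen sets. Let $M\preceq N\preceq\mathbb M$. Every coset of $N_i$ has a representative in $G(M)\subseteq G(N)$, because $N_i$ is $M$-definable of finite index. So $G(N)\to K$ has dense image. Write $WG(N)\subseteq S_G(N)$ for the set of weakly generic types over $N$. It is closed, being the complement of the union of the $[Z]$ with $Z$ not weakly generic.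

In Example 2.2, a subgroup of index $k$ contains $k!\,G$, so $G^0=\bigcap_n nG$ and $K=\widehat{\mathbb Z}$. There are two minimal subflows, each a copy of $K$.

**Theorem B.** *Under the hypotheses of Theorem A:*

1. *$G^{00}=G^0$.*
2. *For each $\varphi(x,u)$ there is an $M$-definable normal finite-index $N_\varphi\le G$ such that for all global weakly generic $p$ and all $c\in\mathbb M$, $\{g:\varphi(x,c)\in gp\}$ is a union of cosets of $N_\varphi$.*
3. *Let $N$ be small with $M\preceq N\preceq\mathbb M$, or $N=\mathbb M$. The $G(N)$-action on $WG(N)$ extends to a jointly continuous free action of $K$. With $WG_0(N)=\{p\in WG(N):p\vdash x\in N_i\ \forall i\}$, the map $K\times WG_0(N)\to WG(N)$, $(k,p)\mapsto kp$, is a $K$-equivariant homeomorphism. The minimal subflows of $S_G(N)$ are exactly the $K$-orbits $Kp$, $p\in WG(N)$. So $WG(N)$ is the disjoint union of the minimal subflows, each isomorphic as a $G(N)$-flow to the profinite group $K=G/G^0$ under translation. In particular, over every such $N$, weakly generic $=$ almost periodic; and if $G=G^0$, the weakly generic types over $N$ are exactly the $G(N)$-invariant types.*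

*Proof of (1).* A definable finite-index subgroup is type-definable of bounded index, so it contains $G^{00}$; hence $G^{00}\subseteq G^0$. For the converse we place a definable finite-index subgroup inside any given $M$-definable $X\supseteq G^{00}$. Since $G^{00}$ is a group, compactness gives an $M$-definable $X'\supseteq G^{00}$ with $X'X'^{-1}\subseteq X$. With $q$ as in Lemma 5.2, $X'\in q$. The set $S=\{w\in G(\mathbb M):wX'\in q\}$ is definable, so $H=\{h:hS=S\}$ is a definable subgroup. For $h\in G^{00}$ we have $wX'\in q\iff hwX'\in hq=q$, so $hS=S$. Thus $G^{00}\subseteq H$, and $H$ has finite index by (4). Since $1\in S$, any $h\in H$ lies in $S$, so $hX'\cap X'\in q$ is nonempty and $h\in X'X'^{-1}\subseteq X$. Hence $G^0\subseteq H\subseteq X$. As $G^{00}$ is the intersection of such $X$, $G^0\subseteq G^{00}$.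

*Proof of (2).* By (1), $V_\varphi\supseteq G^{00}=\bigcap_iN_i$, with the $N_i$ directed. By compactness $V_\varphi\supseteq N_i$ for some $i$; put $N_\varphi=N_i$. By Proposition 6.1 the set in question is invariant under right multiplication by $N_\varphi$, so it is a union of cosets.

*Proof of (3).* Lemma 5.1 holds with $N$ in place of $M$, by the same proof if $N$ is small and trivially if $N=\mathbb M$.

**Step 1: define $kp$.** For $p\in WG(N)$ with a global weakly generic extension $\hat p$, and $k=gG^0\in K$, put $kp=(g\hat p)|_N$. To see that this depends only on $k$ and $p$, let $X=\varphi(G,c)$ with $c\in N$. As $N_\varphi$ is $M$-definable of finite index, there is $g'\in G(N)\cap gN_\varphi$, and by (2)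
$$X\in g\hat p\iff X\in g'\hat p\iff g'^{-1}X\in p .\tag{8}$$
The last equivalence holds because $g'^{-1}X$ is $N$-definable. The right side does not mention $\hat p$. Replacing $g$ by another representative of $gG^0$ does not change $gN_\varphi$, because $G^0\subseteq N_\varphi$. So $kp$ is well defined. Also $g\hat p$ is globally weakly generic, by Lemma 2.4, and it extends $kp$.

**Step 2: $kp\in WG(N)$.** If $X\in kp$, then by (8) $g'^{-1}X\in p$ for some $g'\in G(N)$. So $g'^{-1}X$ is weakly generic over $N$, and so is its translate $X$.

**Step 3: an action extending that of $G(N)$.** If $k=gG^0$ and $k'=g'G^0$, then $g'\hat p$ is a global weakly generic extension of $k'p$, so $k(k'p)=(gg'\hat p)|_N=(kk')p$. For $g\in G(N)$, $(g\hat p)|_N=gp$.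

**Step 4: joint continuity.** Let $X=\varphi(G,c)$ with $c\in N$, and let $g_1,\dots,g_n\in G(N)$ represent the cosets of $N_\varphi$. By (8),
$$\{(k,p):X\in kp\}=\bigcup_{i}\ (g_iN_\varphi/G^0)\times\big([g_i^{-1}X]\cap WG(N)\big),$$
which is clopen in $K\times WG(N)$. The sets $[X]\cap WG(N)$ form a basis of $WG(N)$, so the action is jointly continuous.

**Step 5: freeness and the product structure.** Each $p\in WG(N)$ chooses one of the finitely many cosets of each $N_i$; these cosets are $N$-definable, having representatives in $G(N)$. The choices are coherent and define $\kappa(p)\in K$. The map $\kappa$ is continuous, since the preimage of $aN_i/G^0$ with $a\in G(N)$ is $[aN_i]\cap WG(N)$. Next, $\kappa(kp)=k\kappa(p)$. Indeed, let $k=gG^0$, fix $i$, and let $aN_i\in p$ with $a\in G(N)$. Then $gaN_i\in g\hat p$. Choosing $g'\in G(N)\cap gN_i$, normality gives $gaN_i=g'aN_i$, an $N$-definable set, so $gaN_i\in kp$.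

If $kp=p$, then $k\kappa(p)=\kappa(p)$ and $k=1$; so the action is free. Note that $WG_0(N)=\{p:\kappa(p)=1\}$. For $p\in WG(N)$ we have $\kappa(\kappa(p)^{-1}p)=1$, so $p\mapsto(\kappa(p),\kappa(p)^{-1}p)$ is a continuous map $WG(N)\to K\times WG_0(N)$. It is inverse to $(k,p)\mapsto kp$: on one side $\kappa(p)\,\kappa(p)^{-1}p=p$; on the other, for $p\in WG_0(N)$, $\kappa(kp)=k$ and $k^{-1}(kp)=p$. So $(k,p)\mapsto kp$ is a homeomorphism. It is $K$-equivariant for the action of $K$ on the first factor, since $(k'k)p=k'(kp)$.

**Step 6: minimal subflows.** Let $p\in WG(N)$. The set $Kp$ is compact, hence closed, and $G(N)p$ is dense in it because $G(N)$ has dense image in $K$. So $\overline{G(N)p}=Kp$. The map $k\mapsto kp$ is a continuous bijection $K\to Kp$ by freeness, hence a homeomorphism by compactness, and it is $G(N)$-equivariant. Every $r\in Kp$ has $\overline{G(N)r}=Kr=Kp$, so $Kp$ is minimal and $p$ is almost periodic. Conversely, a point $p$ of a minimal subflow is almost periodic, hence in $WG(N)$ by (F3) over $N$ (the argument after (F3) works over any model), and the subflow is $\overline{G(N)p}=Kp$. The $K$-orbits partition $WG(N)$.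

**Step 7: the case $G=G^0$.** Then $K$ is trivial, so every weakly generic type over $N$ is fixed by $G(N)$. Conversely a fixed type is a one-point orbit closure, hence almost periodic, hence weakly generic. $\square$

## 9. A weakly generic type that is not almost periodic

The definability hypothesis cannot be dropped. Let $R$ be a very saturated real closed field (NIP), taken both as the model and as the monster, so that weak genericity over the model and globally mean the same. Let $C=[-\tfrac12,\tfrac12)$ with addition mod $1$, and $G=C\times(R^2,+)$. It is abelian, hence definably amenable. Let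
$$I=\{(\rho,a,b)\in G:|\rho|<1/n\ \text{ for all } n\}.$$
This is a type-definable subgroup, and $G/I\cong\mathbb R/\mathbb Z$ by the standard part map, so $G^{00}\subseteq I$. Compare Example 4.1: there a return set was larger than its stabilizer. In $G$ we shrink a return set until it *equals* $I$, by comparing $\rho$ with a quotient of the two unbounded coordinates.

**Admissible triples.** Call $(t,\sigma,y)$, in an extension of $R$, *admissible* if
- $t$ is above all infinitesimals of $R$ and below all $1/n$;
- $\sigma$ is above all infinitesimals of $R_1:=\mathrm{dcl}(R,t)$ and below all $1/n$;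
- $y>\mathrm{dcl}(R,t,\sigma)$.

Admissible triples exist, because the intervals between infinitesimals and the $1/n$ are nonempty. Note that $t$ is an infinitesimal of $R_1$, so $0<2t<\sigma$. Any two admissible triples have the same type over $R$. Indeed, by o-minimality the cut of $t$ over $R$ determines its type. An elementary map $t\mapsto t'$ over $R$ extends to $\mathrm{dcl}(R,t)\to\mathrm{dcl}(R,t')$ and maps infinitesimals onto infinitesimals, so the cuts of $\sigma$ and $\sigma'$ correspond; and similarly for $y$ and $y'$. So
$$p=\mathrm{tp}(t,y,\sigma y/R)$$
does not depend on the choice of the admissible triple $(t,\sigma,y)$. Fix one.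

**Step 1: a computation for arbitrary $a,b\in R$.** Put $y'=y+a$ and $\sigma'=(\sigma y+b)/y'$. Then $y'>\mathrm{dcl}(R,t,\sigma)$, and
$$|\sigma'-\sigma|=\frac{|b-a\sigma|}{y'}\ \text{ is smaller than every positive }\delta\in\mathrm{dcl}(R,t,\sigma),\tag{9}$$
because $|b-a\sigma|/\delta\in\mathrm{dcl}(R,t,\sigma)$. We claim that $(t,\sigma',y')$ is admissible.

First, $\sigma'$ is in the required cut over $R_1$. For an infinitesimal $\varepsilon\in R_1$ we have $\sigma>2|\varepsilon|$, and $\sigma'>\sigma/2$ by (9), so $\sigma'>\varepsilon$. Also $\sigma<1/(2n)$, and $\sigma'-\sigma<1/(2n)$ by (9), so $\sigma'<1/n$.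

Second, $y'>\mathrm{dcl}(R,t,\sigma')$. An element of $\mathrm{dcl}(R,t,\sigma')$ is $f(\sigma')$ for an $R_1$-definable function $f$. By o-minimality, and since $\sigma\notin R_1$, $f$ is continuous and monotone (possibly constant) on an open interval around $\sigma$ with endpoints in $R_1\cup\{\pm\infty\}$. This interval contains $[\sigma-\eta,\sigma+\eta]$ for some positive $\eta\in\mathrm{dcl}(R,t,\sigma)$, and $\sigma'\in[\sigma-\eta,\sigma+\eta]$ by (9). So $f(\sigma')\le\max\big(f(\sigma-\eta),f(\sigma+\eta)\big)<y'$, as the maximum lies in $\mathrm{dcl}(R,t,\sigma)$.

**Step 2: $p$ is $I$-invariant, hence weakly generic.** Let $(\rho,a,b)\in I$. The element $t+\rho$ is in the same cut over $R$ as $t$: for infinitesimal $\varepsilon\in R$ also $\varepsilon-\rho$ is infinitesimal, so $t>\varepsilon-\rho$; and $t+\rho<\frac1{2n}+\frac1{2n}$. In particular no reduction mod $1$ occurs. Since $\mathrm{dcl}(R,t+\rho)=\mathrm{dcl}(R,t)$ and $\mathrm{dcl}(R,t+\rho,\sigma')=\mathrm{dcl}(R,t,\sigma')$, Step 1 shows that $(t+\rho,\sigma',y')$ is admissible. Now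
$$(\rho,a,b)+(t,y,\sigma y)=(t+\rho,\,y+a,\,\sigma y+b)=(t+\rho,\,y',\,\sigma'y')$$
realizes $p$. So $p$ is $I$-invariant, in particular $G^{00}$-invariant, and by (F2) it is weakly generic.

**Step 3: a return set equal to $I$.** Let $X=\{(s,y,z):y>0,\ 0<s<z/y\}$. Since $0<t<\sigma$, $X\in p$. Let $g=(\rho,a,b)\in G(R)$ be arbitrary. As $y'>0$, $X\in gp$ iff $t+\rho$ (mod $1$) lies in $(0,\sigma')$. By Step 1, $\sigma'$ is above all infinitesimals of $R_1$ and below all $1/n$.

- If $\rho$ is infinitesimal, then $|\rho|<t$, so $0<t+\rho<2t<\sigma'$, and $X\in gp$.
- If $\rho\le-1/n$, then $-\frac12<t+\rho<0$, and $X\notin gp$.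
- If $\rho\ge1/n$, then either $t+\rho<\frac12$ and $t+\rho>1/n>\sigma'$, or $t+\rho\ge\frac12$ and its representative $t+\rho-1$ is negative. In both cases $X\notin gp$.

So $\{g\in G(R):X\in gp\}=I$. This subgroup has infinite index, so finitely many translates of it do not cover $G(R)$. By Lemma 2.3, $p$ is not almost periodic.

Thus $p$ is weakly generic but not almost periodic. Consistently with the theorems, this $G$ has no global definable weakly generic type, as can also be seen as follows. For $s\in C$ we have $s/n\in C$ and $n\cdot(s/n)=s$, so $G$ is divisible. If $F\le G$ has finite index $k$, then $kG\subseteq F$, so $F=G$. Hence $G^0=G$, whereas $G^{00}\subseteq I\ne G$. With the real algebraic numbers as the small model $M$ and $\mathbb M=R$, a global definable weakly generic type would contradict Theorem B(1).
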